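\title{Finite groups whose order does not divide the number of their semicharacters}

\begin{abstract}
A semicharacter of a finite group $G$ is a function $G\to\mathbb{C}^*$ that is multiplicative on pairs of commuting elements. The semicharacters form a finite abelian group $\widehat G$. We disprove the conjecture that $|G|$ always divides $|\widehat G|$: for $G=\mathrm{PSL}_2(19)$ the order of $\widehat G$ is odd. For an odd prime $p$ and a prime power $q\equiv 1 \pmod p$ we show that the semicharacter group of $\mathrm{Sp}_4(q)$ has order prime to $p$. Thus for every prime $p$ there is a finite simple group $G$ with $p^2\mid |G|$ and $p\nmid|\widehat G|$. The conjecture does hold for nilpotent groups of class at most two.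
\end{abstract}

\section{Introduction}

Let $G$ be a finite group. A \emph{semicharacter} of $G$ is a function $f\colon G\to\mathbb{C}^*$ such that
\[
f(ab)=f(a)f(b)\qquad\text{whenever } ab=ba .
\]
Two commuting elements generate an abelian subgroup, so this says that the restriction of $f$ to every abelian subgroup of $G$ is a homomorphism. Pointwise products and inverses of semicharacters are semicharacters. Also $f(1)=1$ and $f(g)^{|G|}=f(g^{|G|})=1$, so the values are $|G|$-th roots of unity, and the semicharacters form a finite abelian group $\widehat G$.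

A semicharacter is the same thing as a choice of one character on each maximal abelian subgroup, subject to agreement on intersections. So $\widehat G$ measures how the abelian subgroups of $G$ overlap. If $G$ is abelian, $\widehat G$ is the dual group $\operatorname{Hom}(G,\mathbb{C}^*)\cong G$, of order $|G|$. In $S_3$ the maximal abelian subgroups are three subgroups of order $2$ and one of order $3$, they meet trivially, and $|\widehat{S_3}|=2^3\cdot 3=24$. In the quaternion group $Q_8$ they are $\langle i\rangle,\langle j\rangle,\langle k\rangle$, which meet in $\{\pm1\}$; one chooses $f(-1)=\pm1$ and then each of $f(i),f(j),f(k)$ among its two square roots, so $|\widehat{Q_8}|=2\cdot 2^3=16$. In these examples, passing from an abelian to a nonabelian group removes constraints faster than it removes characters, and the order of $\widehat G$ is a multiple of $|G|$. This suggests the following conjecture, which we take from Alon \cite{Alon}.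

\begin{quote}
\textbf{Conjecture.} For every finite group $G$, the order of $\widehat G$ is divisible by $|G|$.
\end{quote}

The conjecture is false.

\begin{theorem}\label{thm:psl}
Let $G=\mathrm{PSL}_2(19)$, a group of order $3420=2^2\cdot3^2\cdot5\cdot19$. Then $|\widehat G|$ is odd.
\end{theorem}

\begin{theorem}\label{thm:sp}
Let $p$ be an odd prime, let $q$ be a prime power with $p\mid q-1$, let $p^k$ be the exact power of $p$ dividing $q-1$, and let $G=\mathrm{Sp}_4(q)$. Then $p\nmid|\widehat G|$, while $p^{2k}\mid|G|$.
\end{theorem}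

For a positive integer $n$, let $n_p$ be the largest power of $p$ that divides $n$.

\begin{corollary}\label{cor:all}
For every prime $p$ there is a finite simple group $G$ with $p^2\mid|G|$ and $p\nmid|\widehat G|$. In particular, for no prime $p$ does the implication ``$p\mid |G|$ implies $p\mid|\widehat G|$'' hold for all finite groups, or even for all finite simple groups. Moreover, for every prime $p$ the ratio $|G|_p/|\widehat G|_p$ is unbounded as $G$ ranges over finite groups.
\end{corollary}

\begin{theorem}\label{thm:class2}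
If $G$ is a finite nilpotent group of class at most $2$, then $|G|$ divides $|\widehat G|$.
\end{theorem}

Whether the conjecture holds for all groups of prime power order is not settled here.

Section~\ref{sec:reduction} turns the question whether $p$ divides $|\widehat G|$ into a linear system over $\mathbb{Z}/p$ and shows on a group of order $32$ how such a system forces values to vanish. Theorems~\ref{thm:psl} and~\ref{thm:sp} assert that the system has only the zero solution; they are proved in Sections~\ref{sec:psl} and~\ref{sec:sp}, together with Corollary~\ref{cor:all}. Section~\ref{sec:class2} is independent of these two sections and proves Theorem~\ref{thm:class2}.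

\section{A linear system on the $p$-elements}\label{sec:reduction}

Fix a prime $p$. A \emph{$p$-element} is an element whose order is a power of $p$, the identity included. Every $g\in G$ is the product $g=g_pg_{p'}$ of its components in the Sylow $p$-subgroup of $\langle g\rangle$ and in the complementary factor. Inside any abelian subgroup $A$ the map $g\mapsto g_p$ is the projection of $A$ onto its Sylow $p$-subgroup, hence a homomorphism.

Call a function $\varphi$ from the set of $p$-elements of $G$ to $\mathbb{Z}/p$ \emph{additive} if $\varphi(ab)=\varphi(a)+\varphi(b)$ for all commuting $p$-elements $a,b$. Such a function satisfies $\varphi(g^m)=m\varphi(g)$ for all integers $m$.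

\begin{lemma}\label{lem:reduction}
The prime $p$ divides $|\widehat G|$ if and only if there is a nonzero additive function on the $p$-elements of $G$.
\end{lemma}

\begin{proof}
Let $\varepsilon=e^{2\pi i/p}$. Suppose $p\mid|\widehat G|$. By Cauchy's theorem $\widehat G$ has an element $f$ of order $p$, and its values are powers of $\varepsilon$. If $h$ has order $n$ prime to $p$, then $f(h)^n=1=f(h)^p$, so $f(h)=1$. Hence $f(g)=f(g_p)f(g_{p'})=f(g_p)$ for all $g$, and $f$ is nontrivial on some $p$-element. Writing $f=\varepsilon^{\varphi}$ on the $p$-elements gives a nonzero additive function.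

Conversely, let $\varphi\neq0$ be additive and put $f(g)=\varepsilon^{\varphi(g_p)}$. If $a$ and $b$ commute, then $a_p$ and $b_p$ commute and $(ab)_p=a_pb_p$, so $f(ab)=f(a)f(b)$. Thus $f$ is an element of order $p$ in $\widehat G$.
\end{proof}

The lemma shows where not to look for a counterexample. Suppose $|G|_p=p$. Two commuting $p$-elements generate a $p$-subgroup, so they lie in one subgroup of order $p$, and distinct subgroups of order $p$ meet trivially. A function that is an isomorphism onto $\mathbb{Z}/p$ on one such subgroup and zero elsewhere is additive, so $p\mid|\widehat G|$. The factor $p^2$ in Corollary~\ref{cor:all} is therefore forced. It is not enough: in $A_5$ the centralizer of an involution is a Klein four-group, so the five Klein four-groups meet trivially and an additive function may be chosen freely on each of them. What one needs is a group in which each $p$-element lies in many abelian $p$-subgroups, so that one element can be factored into commuting pieces in several ways. The next example shows what this does.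

\begin{example}\label{ex:32}
Let $X=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ and $Z=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$, so that $XZ=-ZX$. Let $E$ be the group of $4\times4$ matrices generated by
\[
x_1=X\otimes I,\qquad z_1=Z\otimes I,\qquad x_2=I\otimes X,\qquad z_2=I\otimes Z .
\]
Its elements are the $32$ matrices $\pm X^aZ^b\otimes X^cZ^d$ with $a,b,c,d\in\{0,1\}$, and $E'=\{\pm1\}$ is central. The generators $x_i$ and $z_i$ anticommute, and all other pairs of generators commute. We claim that $f(-1)=1$ for every $f\in\widehat E$. The elements $x_1x_2$ and $z_1z_2$ commute, because interchanging them produces the sign $-1$ twice. So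
\[
f(x_1)f(x_2)\cdot f(z_1)f(z_2)=f(x_1x_2)f(z_1z_2)=f(x_1x_2z_1z_2)=f(x_1z_1x_2z_2).
\]
The elements $x_1z_2$ and $z_1x_2$ commute for the same reason. So
\[
f(x_1)f(z_2)\cdot f(z_1)f(x_2)=f(x_1z_2)f(z_1x_2)=f(x_1z_2z_1x_2)=f(x_1z_1z_2x_2).
\]
The left sides agree, and $x_1z_1x_2z_2=-x_1z_1z_2x_2$ with $-1$ central. Hence $f(-1)=1$.
\end{example}

No single abelian subgroup of $E$ forces $f(-1)=1$, since a finite abelian group has a character that is nontrivial on any given nonidentity element. The constraint comes from comparing several abelian subgroups. In the proofs of Theorems~\ref{thm:psl} and~\ref{thm:sp} such comparisons kill the value at every $p$-element.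

\section{The group $\mathrm{PSL}_2(19)$}\label{sec:psl}

Let $\mathbb{F}=\mathbb{F}_{19}$ and $G=\mathrm{PSL}_2(19)=\mathrm{SL}_2(\mathbb{F})/\{\pm1\}$. The nonzero squares in $\mathbb{F}$ are
\[
1,\ 4,\ 5,\ 6,\ 7,\ 9,\ 11,\ 16,\ 17 .
\]
So $-1$ and $2$ are nonsquares, and $-2=17=6^2$ is a square.

\subsection*{Involutions and Klein four-groups}

For $x\in\mathbb{F}$ and $u\in\mathbb{F}^*$ let
\[
J(x,u)=\begin{pmatrix}1&x\\0&1\end{pmatrix}\begin{pmatrix}0&-u^{-1}\\u&0\end{pmatrix}\begin{pmatrix}1&x\\0&1\end{pmatrix}^{-1}
=\begin{pmatrix}xu&-u^{-1}-x^2u\\u&-xu\end{pmatrix}.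
\]
Then $J(x,-u)=-J(x,u)$. These coordinates are chosen so that conjugation by the unipotent upper triangular matrices acts by translation in $x$.

\begin{lemma}\label{lem:inv}
A matrix $g\in\mathrm{SL}_2(\mathbb{F})$ maps to an involution of $G$ if and only if $\operatorname{tr}g=0$, and this holds if and only if $g=J(x,u)$ for a unique pair $(x,u)$. Every nontrivial $2$-element of $G$ is an involution.
\end{lemma}

\begin{proof}
Let $t=\operatorname{tr}g$. The Cayley--Hamilton theorem gives $g^2=tg-1$. If $t=0$, then $g^2=-1$ and $g\neq\pm1$, so $g$ maps to an involution. Conversely, let $g^2=\pm1$ and $g\ne\pm1$. If $g^2=1$, then $g$ is diagonalizable with eigenvalues $\pm1$ of product $1$, so $g=\pm1$. Hence $g^2=-1$, so $tg=0$ and $t=0$.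

Let $g=\begin{pmatrix}a&b\\u&-a\end{pmatrix}$ with $-a^2-bu=1$. If $u=0$, then $-1=a^2$ is a square, which is false. So $u\neq0$; putting $x=a/u$ gives $b=-u^{-1}-x^2u$ and $g=J(x,u)$.

If $g$ mapped to an element of order $4$, then $g^2$ would map to an involution, so $0=\operatorname{tr}(g^2)=t^2-2$. But $2$ is not a square. So $G$ has no element of order $4$.
\end{proof}

Call $(u_1,u_2,u_3)\in(\mathbb{F}^*)^3$ \emph{admissible} if $u_1^2+u_2^2+u_3^2=0$.

\begin{lemma}\label{lem:frames}
Let $J_1=J(x_1,u_1)$, $J_2=J(x_2,u_2)$ and $u_3=u_1u_2(x_2-x_1)$. The images of $J_1$ and $J_2$ in $G$ are distinct and commute if and only if $(u_1,u_2,u_3)$ is admissible. In that case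
\[
x_2=x_1+\frac{u_3}{u_1u_2},\qquad J_1J_2=J\Big(x_1-\frac{u_2}{u_1u_3},\,u_3\Big).
\]
\end{lemma}

\begin{proof}
Two involutions $a,b$ are distinct and commute exactly when $ab\neq1$ and $ab=ba=(ab)^{-1}$, that is, when $ab$ is an involution. By Lemma~\ref{lem:inv} this means $\operatorname{tr}(J_1J_2)=0$. Multiplying out,
\[
\operatorname{tr}(J_1J_2)=2x_1x_2u_1u_2-\frac{u_2}{u_1}-x_1^2u_1u_2-\frac{u_1}{u_2}-x_2^2u_1u_2
=-\frac{u_1^2+u_2^2+u_3^2}{u_1u_2}.
\]
If this vanishes, then $u_3\neq0$, since otherwise $-1=(u_1/u_2)^2$. The lower left entry of $J_1J_2$ is $u_1u_2x_2-x_1u_1u_2=u_3$, and the upper left entry is $x_1u_1u_2(x_2-x_1)-u_2/u_1=x_1u_3-u_2/u_1$. By Lemma~\ref{lem:inv} these two entries determine $J_1J_2$.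
\end{proof}

The admissible triples are easy to list. Put $a=(u_2/u_1)^2$ and $b=(u_3/u_1)^2$. We need nonzero squares with $b=-1-a$, and running $a$ through the nine squares gives
\[
(a,b)\in\{(1,17),\ (17,1),\ (9,9),\ (7,11),\ (11,7)\}.
\]
Up to order, signs and a common factor there are thus two shapes: either two of the squares $u_i^2$ are equal, as in $(1,1,6)$, or they are proportional to $7,1,11$, as in $(8,1,7)$, where $64+1+49=114=6\cdot19$.

There are $19\cdot18/2=171$ involutions. For fixed $J_1$ the five pairs $(a,b)$ give $20$ pairs $(u_2,u_3)$, hence $20$ matrices $J_2$ and $10$ involutions of $G$. So each involution lies in five Klein four-groups, and there are $171\cdot5/3=285$ of these. An additive function on the $2$-elements is a solution of $285$ equations over $\mathbb{F}_2$ in $171$ unknowns. The count makes Theorem~\ref{thm:psl} plausible, but the rank of the system still has to be found.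

\subsection*{Separating the variable $x$}

Let $\varphi$ be an additive function on the $2$-elements of $G$, and write $\varphi(x,u)\in\mathbb{F}_2$ for its value at the image of $J(x,u)$. Then $\varphi(x,-u)=\varphi(x,u)$, and Lemma~\ref{lem:frames} gives, for all $x\in\mathbb{F}$ and all admissible triples,
\begin{equation}\label{eq:system}
\varphi(x,u_1)+\varphi\Big(x+\frac{u_3}{u_1u_2},\,u_2\Big)+\varphi\Big(x-\frac{u_2}{u_1u_3},\,u_3\Big)=0 .
\end{equation}
By Lemmas~\ref{lem:reduction} and~\ref{lem:inv}, Theorem~\ref{thm:psl} follows once we show that $\varphi=0$.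

The system \eqref{eq:system} is invariant under translation in $x$, so a Fourier expansion in $x$ splits it into $19$ systems, each with nine unknowns. The expansion needs $19$-th roots of unity in characteristic $2$, so we view $\varphi$ as a function with values in $K=\overline{\mathbb{F}}_2$. The polynomial $T^{19}-1$ is separable over $K$ because $19$ is odd. Its $19$ roots $\eta$ give $19$ distinct homomorphisms $x\mapsto\eta^x$ from $(\mathbb{F},+)$ to $K^*$. Distinct homomorphisms from a group to $K^*$ are linearly independent over $K$, so these form a basis of the space of functions $\mathbb{F}\to K$. Hence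
\[
\varphi(x,u)=\sum_{\eta^{19}=1}\eta^{x}\,h_\eta(u)
\]
with unique functions $h_\eta\colon\mathbb{F}^*\to K$, which are even by uniqueness. Substituting in \eqref{eq:system} and taking the coefficient of $\eta^x$, we see that $h=h_\eta$ satisfies, for every admissible triple,
\begin{equation}\label{eq:fourier}
h(u_1)+\eta^{\,u_3/(u_1u_2)}\,h(u_2)+\eta^{-u_2/(u_1u_3)}\,h(u_3)=0 .
\end{equation}
We show that $h=0$ for each $\eta$.

If $\eta=1$, the triple $(s,s,6s)$ gives $h(s)+h(s)+h(6s)=0$, so $h(6s)=0$ for all $s\in\mathbb{F}^*$, and $h=0$.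

\subsection*{The nontrivial frequencies}

Let $\eta\neq1$, so that $\eta$ has order $19$. The sign of $u_3$ is free, and this lets us reduce \eqref{eq:fourier} to a relation with two terms. Put $\tau(y)=\eta^y+\eta^{-y}$ for $y\in\mathbb{F}$. Replacing $u_3$ by $-u_3$ in \eqref{eq:fourier}, using that $h$ is even, and adding the result to \eqref{eq:fourier}, we cancel $h(u_1)$ and obtain
\begin{equation}\label{eq:two}
\tau\Big(\frac{u_3}{u_1u_2}\Big)h(u_2)=\tau\Big(\frac{u_2}{u_1u_3}\Big)h(u_3).
\end{equation}
The function $\tau$ is even and satisfies $\tau(y)\tau(z)=\tau(y+z)+\tau(y-z)$. Since $\tau(0)=0$ in characteristic $2$, this includes $\tau(y)^2=\tau(2y)$. Finally $\tau(y)=0$ means $\eta^{2y}=1$, so $\tau(y)\neq0$ for $y\ne0$.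

\emph{The first shape.} For $(u_1,u_2,u_3)=(s,s,6s)$ we have $u_2/(u_1u_3)=1/(6s)$ and $u_3/(u_1u_2)=6/s=36/(6s)=-2/(6s)$. So \eqref{eq:two} reads $\tau\big(\tfrac1{6s}\big)^2h(s)=\tau\big(\tfrac1{6s}\big)h(6s)$, that is,
\begin{equation}\label{eq:rec}
h(6s)=\tau\Big(\frac1{6s}\Big)h(s)\qquad(s\in\mathbb{F}^*).
\end{equation}
The powers of $6$ are $6,17,7,4,5,11,9,16,1$. These are the nine squares, so $\mathbb{F}^*=\langle6\rangle\times\{\pm1\}$, and by \eqref{eq:rec} and evenness $h$ is determined by $h(1)$. We need the first three steps. Since $6\cdot(-3)=1$, $17\cdot9=1$ and $7\cdot(-8)=1$ in $\mathbb{F}$,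
\[
h(6)=\tau(3)h(1),\qquad h(17)=\tau(9)\tau(3)h(1),\qquad h(7)=\tau(8)\tau(9)\tau(3)h(1).
\]
The recursion \eqref{eq:rec} alone does not force $h(1)=0$. Nine steps return to $h(1)$ with the factor $P=\prod_{y\in\langle6\rangle}\tau(y)$, and
\[
P^2=\prod_{y\neq0}\eta^{-y}(1+\eta^{2y})=\prod_{z\ne0}(1-\eta^{z})=\frac{T^{19}-1}{T-1}\Big|_{T=1}=19=1 ,
\]
so $P=1$. A relation of the other shape is needed.

\emph{The second shape.} For $(u_1,u_2,u_3)=(8,1,7)$ we have $u_3/(u_1u_2)=7/8=8$, because $64=7$, and $u_2/(u_1u_3)=1/56=-1$. So \eqref{eq:two} gives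
\[
\tau(8)h(1)=\tau(1)h(7)=\tau(1)\tau(8)\tau(9)\tau(3)h(1).
\]
Suppose $h(1)\neq0$. Since $\tau(8)\ne0$,
\begin{align*}
1=\tau(1)\tau(3)\tau(9)&=\big(\tau(4)+\tau(2)\big)\tau(9)=\tau(13)+\tau(5)+\tau(11)+\tau(7)\\
&=\tau(5)+\tau(6)+\tau(7)+\tau(8).
\end{align*}
Writing $\eta^{-y}=\eta^{19-y}$, we find that $\eta$ is a root of
\[
1+T^5+T^6+T^7+T^8+T^{11}+T^{12}+T^{13}+T^{14}\in\mathbb{F}_2[T],
\]
a polynomial of degree $14$. On the other hand, the conjugates of $\eta$ over $\mathbb{F}_2$ are the elements $\eta^{2^i}$, so the degree of $\eta$ is the order of $2$ modulo $19$. This order divides $18$, and it divides neither $6$ nor $9$, because $2^6=64\equiv7$ and $2^9=512\equiv-1$. So $\eta$ has degree $18>14$, a contradiction. Hence $h(1)=0$ and $h=0$.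

All $h_\eta$ vanish, so $\varphi=0$. This proves Theorem~\ref{thm:psl}, and since $4$ divides $|G|$, the conjecture fails for $G$. \qed

\section{The groups $\mathrm{Sp}_4(q)$}\label{sec:sp}

Let $p,q,k$ be as in Theorem~\ref{thm:sp}; in particular $p\nmid q$. Let $V=\mathbb{F}_q^4$ carry a nondegenerate alternating form $(\cdot,\cdot)$, and let $G=\mathrm{Sp}(V)=\mathrm{Sp}_4(q)$ be the group of linear maps that preserve it. For a subspace $U$ we have $\dim U^\perp=4-\dim U$ and $U^{\perp\perp}=U$. A \emph{point} is a $1$-dimensional subspace, and we use the same letter for a point and for a nonzero vector spanning it. A \emph{Lagrangian} is a $2$-dimensional subspace $L$ on which the form vanishes; then $L^\perp=L$. A \emph{symplectic basis} is a basis $a_1,b_1,a_2,b_2$ with $(a_1,b_1)=(a_2,b_2)=1$ and $\langle a_1,b_1\rangle\perp\langle a_2,b_2\rangle$.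

Let $\zeta$ generate the Sylow $p$-subgroup of $\mathbb{F}_q^*$, which has order $p^k$. If $a,b$ are points with $a\not\perp b$, then $V=\langle a,b\rangle\oplus\{a,b\}^\perp$, and we let $t(a,b)\in G$ act as $\zeta$ on $a$, as $\zeta^{-1}$ on $b$, and as $1$ on $\{a,b\}^\perp$. Then $t(b,a)=t(a,b)^{-1}$. For a symplectic basis, $t(a_1,b_1)$ and $t(a_2,b_2)$ commute and generate a subgroup of order $p^{2k}$, so $p^{2k}\mid|G|$. These subgroups contain all $p$-elements.

\begin{lemma}\label{lem:pelts}
For every $p$-element $g\in G$ there are a symplectic basis $a_1,b_1,a_2,b_2$ and integers $m_1,m_2$ with $g=t(a_1,b_1)^{m_1}t(a_2,b_2)^{m_2}$.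
\end{lemma}

\begin{proof}
Since $p\nmid q$, the polynomial $T^{p^n}-1$ is separable, so $g$ is diagonalizable over $\overline{\mathbb{F}}_q$, with eigenvalues of $p$-power order. For eigenvectors $v,w$ with eigenvalues $\lambda,\mu$ we have $(v,w)=(gv,gw)=\lambda\mu(v,w)$, so the eigenspaces satisfy $V_\lambda\perp V_\mu$ unless $\lambda\mu=1$. By nondegeneracy the form pairs $V_\lambda$ perfectly with $V_{\lambda^{-1}}$. As $p$ is odd, $\lambda=\lambda^{-1}$ only for $\lambda=1$. So the eigenvalues, with multiplicity, are $\lambda,\lambda^{-1},\mu,\mu^{-1}$.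

We show that they lie in $\mathbb{F}_q$. Let $e_1,e_2\in\mathbb{F}_q$ be the first two elementary symmetric functions of the eigenvalues. The elements $\lambda+\lambda^{-1}$ and $\mu+\mu^{-1}$ have sum $e_1$ and product $e_2-2$, so each has degree at most $2$ over $\mathbb{F}_q$. Also $\lambda$ has degree at most $2$ over $\mathbb{F}_q(\lambda+\lambda^{-1})$. Hence $[\mathbb{F}_q(\lambda):\mathbb{F}_q]$ divides $4$. This degree is also the order of $q$ modulo the order $p^i$ of $\lambda$. Since $q\equiv1\pmod p$ and the kernel of $(\mathbb{Z}/p^i)^*\to(\mathbb{Z}/p)^*$ is a $p$-group, the degree is a power of the odd prime $p$. So it is $1$, and the same holds for $\mu$.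

Thus $g$ is diagonalizable over $\mathbb{F}_q$ with eigenvalues in $\langle\zeta\rangle$. Choose dual bases in each pair $V_\lambda,V_{\lambda^{-1}}$ with $\lambda\ne1$, and in the nondegenerate space $V_1$ choose vectors $a_i,b_i$ of the same standard form. The result is a symplectic basis of eigenvectors. If $g$ acts as $\zeta^{m_i}$ on $a_i$, it acts as $\zeta^{-m_i}$ on $b_i$, which gives the formula.
\end{proof}

Let $\varphi$ be an additive function on the $p$-elements of $G$ and put
\[
F(a,b)=\varphi\big(t(a,b)\big)\in\mathbb{Z}/p\qquad(a\not\perp b).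
\]
Then $F(b,a)=-F(a,b)$. In the situation of Lemma~\ref{lem:pelts}, $\varphi(g)=m_1F(a_1,b_1)+m_2F(a_2,b_2)$. By Lemma~\ref{lem:reduction} it remains to show that $F=0$.

In dimension $2$ there would be nothing to work with. In $\mathrm{Sp}_2(q)=\mathrm{SL}_2(q)$ the same eigenvalue argument shows that a nontrivial $p$-element is a power of $t(a,b)$, where $a,b$ are its two eigenlines. Commuting nontrivial $p$-elements share their eigenlines, the groups $\langle t(a,b)\rangle$ meet trivially, and $F$ is subject to antisymmetry only. Dimension $4$ supplies elements with many factorizations.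

\begin{lemma}\label{lem:S}
Let $V=L\oplus L'$ with $L,L'$ Lagrangian. There is $S(L,L')\in\mathbb{Z}/p$ such that for all distinct points $a_1,a_2$ of $L$,
\[
F\big(a_1,\ a_2^\perp\cap L'\big)+F\big(a_2,\ a_1^\perp\cap L'\big)=S(L,L').
\]
\end{lemma}

\begin{proof}
The form pairs $L$ perfectly with $L'$, since a vector of $L'$ perpendicular to $L$ lies in $L^\perp\cap L'=0$. So $b_1=a_2^\perp\cap L'$ and $b_2=a_1^\perp\cap L'$ are the points spanned by the basis of $L'$ dual to $a_1,a_2$, and suitable spanning vectors $a_1,b_1,a_2,b_2$ form a symplectic basis. The product $t(a_1,b_1)t(a_2,b_2)$ acts as $\zeta$ on $L$ and as $\zeta^{-1}$ on $L'$, so it does not depend on $a_1,a_2$. Let $S(L,L')$ be the value of $\varphi$ at this element.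
\end{proof}

We want information on the function $F(\cdot,b)$ for a fixed $b$. Each relation in Lemma~\ref{lem:S} contains two unwanted terms: the constant $S(L,L')$ and a second value of $F$. Comparing two relations for the same pair $(L,L')$ removes the constant. Comparing the outcome for two Lagrangians $L,M$ that share a point and induce the same points on $L'$ removes the rest. What survives is an identity between differences of $F(\cdot,b)$ in the direction $b$.

\begin{lemma}\label{lem:translate}
For vectors $x\not\perp b$ and $\gamma\in\mathbb{F}_q$ we have $F(x+\gamma b,b)=F(x,b)$.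
\end{lemma}

\begin{proof}
Fix the vector $b$ and let $\Omega=\{x\in V:(x,b)=1\}$. Every point outside $b^\perp$ is spanned by exactly one vector of $\Omega$, so we may assume $x\in\Omega$; note that $\Omega+\gamma b=\Omega$. Put $D_\gamma(x)=F(x+\gamma b,b)-F(x,b)$ for $x\in\Omega$.

\emph{Step 1: if $x,x'\in\Omega$ and $x\perp x'$, then $D_\gamma(x)=D_\gamma(x')$.} Let $x\neq x'$ and put $a=x'-x$, $y=x+\gamma b$, $y'=x'+\gamma b=y+a$. Then $a\perp b$, $a\perp x$ and $a\perp y$, so $L=\langle x,a\rangle$ and $M=\langle y,a\rangle$ are Lagrangian. Since $(x,a)=0$ and $(x,b)=1$, we have $a\notin\langle b\rangle=(b^\perp)^\perp$, so there is $c\in b^\perp$ with $(a,c)\neq0$. As $(a,b)=0$, the vector $c$ is not a multiple of $b$, and $L'=\langle b,c\rangle$ is a Lagrangian with $a^\perp\cap L'=\langle b\rangle$. A vector of $L\cap L'$ or of $M\cap L'$ lies in $b^\perp$, so it is a multiple of $a$, and it lies in $c^\perp$, so it is $0$. Thus $V=L\oplus L'=M\oplus L'$. Since $y-x=y'-x'=\gamma b$ is perpendicular to $L'$,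
\[
x^\perp\cap L'=y^\perp\cap L'=:b_0,\qquad x'^{\perp}\cap L'=y'^{\perp}\cap L'=:b_0' .
\]
Apply Lemma~\ref{lem:S} to the pairs $x,a$ and $x',a$ in $L$, and to the pairs $y,a$ and $y',a$ in $M$:
\begin{align*}
F(x,b)+F(a,b_0)&=S(L,L')=F(x',b)+F(a,b_0'),\\
F(y,b)+F(a,b_0)&=S(M,L')=F(y',b)+F(a,b_0').
\end{align*}
Subtracting the first line from the second gives $D_\gamma(x)=D_\gamma(x')$.

\emph{Step 2: $D_\gamma$ is constant on $\Omega$.} Choose $d\in\Omega$ and let $W=\{b,d\}^\perp$, a nondegenerate $2$-space. The elements of $\Omega$ are the vectors $[w,\beta]=d+w+\beta b$ with $w\in W$, $\beta\in\mathbb{F}_q$, and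
\[
\big([w,\beta],[w',\beta']\big)=\beta'-\beta+(w,w').
\]
Hence for all $v,v'\in W$ and $\beta\in\mathbb{F}_q$, consecutive vectors in the chain
\[
[0,\beta],\qquad[v,\beta],\qquad[v',\beta-(v,v')],\qquad[0,\beta-(v,v')]
\]
are perpendicular. The first link shows that $D_\gamma[v,\beta]$ does not depend on $v$. The whole chain shows that it does not depend on $\beta$, because $(v,v')$ takes every value in $\mathbb{F}_q$. Call the constant $\delta(\gamma)$.

\emph{Step 3: $\delta=0$.} From $D_{\gamma+\gamma'}(x)=D_{\gamma'}(x+\gamma b)+D_\gamma(x)$ we get $\delta(\gamma+\gamma')=\delta(\gamma)+\delta(\gamma')$. So $\delta$ is a homomorphism from $(\mathbb{F}_q,+)$, a group of order prime to $p$, to $\mathbb{Z}/p$, and it vanishes.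
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sp}]
Let $a\not\perp b$ be vectors and $c=a+b$. Then $(a,c)=(a,b)$ and $(b,c)=(b,a)$ are nonzero. Lemma~\ref{lem:translate} gives $F(c,b)=F(a,b)$, $F(b,c)=F(a,c)$ and $F(c,a)=F(b,a)$; for the middle equation note that $a-c=-b$ spans the point $b$. Alternating these with antisymmetry,
\[
F(a,b)=F(c,b)=-F(b,c)=-F(a,c)=F(c,a)=F(b,a)=-F(a,b).
\]
So $2F(a,b)=0$, and $F(a,b)=0$ because $p$ is odd. Hence $\varphi=0$ and $p\nmid|\widehat G|$. The divisibility $p^{2k}\mid|G|$ was noted before Lemma~\ref{lem:pelts}.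
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:all}]
We use two standard facts: $\mathrm{PSL}_2(19)$ is simple, and $\mathrm{Sp}_4(q)$ is simple for even $q\geq4$. For $p=2$ take $G=\mathrm{PSL}_2(19)$ and apply Theorem~\ref{thm:psl}. For odd $p$ take $G=\mathrm{Sp}_4(q)$ with $q=2^{p-1}\ge4$; then $p\mid q-1$ by Fermat's little theorem, and Theorem~\ref{thm:sp} applies.

For finite groups $G,H$ we have $\widehat{G\times H}\cong\widehat G\times\widehat H$. Indeed, restriction to the two factors is injective because $(g,h)=(g,1)(1,h)$ is a product of commuting elements. It is surjective because $(g,h)\mapsto f_1(g)f_2(h)$ is a semicharacter for $f_1\in\widehat G$, $f_2\in\widehat H$, two pairs commuting exactly when their coordinates do. So for $G$ as above and $N\geq1$ we get $|\widehat{G^N}|_p=1$ and $|G^N|_p\geq p^{2N}$.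
\end{proof}

For example, $|\mathrm{Sp}_4(q)|=q^4(q^2-1)(q^4-1)$, so $\mathrm{Sp}_4(4)$ has order $979200=2^8\cdot3^2\cdot5^2\cdot17$, and its semicharacter group has order prime to $3$.

\section{Nilpotent groups of class two}\label{sec:class2}

Let $G$ be nilpotent of class at most $2$, which means that the commutator subgroup $G'$ is central. Write $[g,h]=ghg^{-1}h^{-1}$, so that $gh=[g,h]hg$. Then
\[
[gh,k]=g\,[h,k]\,k\,g^{-1}k^{-1}=[g,k][h,k],\qquad [h,g]=[g,h]^{-1},
\]
so the commutator is multiplicative in each variable. Let $B=\operatorname{Hom}(G',\mathbb{C}^*)$, a group of order $|G'|$.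

The homomorphisms $G\to\mathbb{C}^*$ form a subgroup of $\widehat G$ of order $|G/G'|$, which lies in the kernel of the restriction map $\widehat G\to B$. If restriction were surjective, $|\widehat G|$ would be divisible by $|G/G'|\,|G'|=|G|$. Example~\ref{ex:32} shows that it need not be: there $|B|=2$ and the image is trivial. We therefore attach a character of $G'$ to a semicharacter in another way, through its failure to be a homomorphism. The quotient $f(gh)/\big(f(g)f(h)\big)$ has to be $1$ when $[g,h]=1$, and the simplest way to achieve this is to make it a character value at $[g,h]$. Let $H$ be the set of functions $f\colon G\to\mathbb{C}^*$ for which there is $\mu\in B$ with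
\begin{equation}\label{eq:defect}
f(gh)=f(g)f(h)\,\mu([g,h])\qquad\text{for all }g,h\in G .
\end{equation}
Such an $f$ is a semicharacter. Its restriction to $G'$ is $\mu^2$, because $f([g,h])=f(gh)/f(hg)=\mu([g,h])^2$ and commutators generate $G'$; this is compatible with Example~\ref{ex:32} for both characters $\mu$.

\begin{lemma}\label{lem:mu}
For every $\mu\in B$ there is a function $f\colon G\to\mathbb{C}^*$ that satisfies \eqref{eq:defect}.
\end{lemma}

\begin{proof}
Write the abelian group $G/G'$ as a direct product of cyclic groups of orders $n_1,\dots,n_r$, and let $g_1,\dots,g_r\in G$ map to generators of the factors. Every $g\in G$ has the form $g=z\,g_1^{a_1}\cdots g_r^{a_r}$ with $z\in G'$ and integers $a_i$ that are unique modulo $n_i$. The elements $g_i^{n_i}$ lie in $G'$ and are central.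

We first extend $\mu$ to $G$ by means of this normal form. Choose $\lambda_i\in\mathbb{C}^*$ with $\lambda_i^{n_i}=\mu(g_i^{n_i})$ and put
\[
s\big(z\,g_1^{a_1}\cdots g_r^{a_r}\big)=\mu(z)\,\lambda_1^{a_1}\cdots\lambda_r^{a_r}.
\]
This is well defined: any two expressions for $g$ are linked by moves that replace $a_i$ by $a_i+n_i$ and $z$ by $zg_i^{-n_i}$, or the reverse, and such a move does not change the right side. Let $h=z'g_1^{b_1}\cdots g_r^{b_r}$. In the product $gh$, move each $g_j^{b_j}$ to the left past the factors $g_i^{a_i}$ with $i>j$, using $g_i^{a}g_j^{b}=[g_i,g_j]^{ab}g_j^{b}g_i^{a}$. This gives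
\[
gh=zz'\prod_{i>j}[g_i,g_j]^{a_ib_j}\cdot g_1^{a_1+b_1}\cdots g_r^{a_r+b_r},
\]
and therefore
\[
s(gh)=s(g)s(h)\beta(g,h),\qquad \beta(g,h)=\prod_{i>j}\mu([g_i,g_j])^{a_ib_j}.
\]
The function $\beta$ depends only on the $a_i$ modulo $n_i$ and the $b_j$ modulo $n_j$, since $[g_i,g_j]^{n_i}=[g_i^{n_i},g_j]=1=[g_i,g_j]^{n_j}$. It is multiplicative in each variable. Expanding $[g,h]=\prod_{i,j}[g_i,g_j]^{a_ib_j}$ and using $[g_i,g_i]=1$ and $[g_j,g_i]=[g_i,g_j]^{-1}$, we find
\[
\mu([g,h])=\prod_{i>j}\mu([g_i,g_j])^{a_ib_j-a_jb_i}=\beta(g,h)\beta(h,g)^{-1}.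
\]

The function $s$ need not be a semicharacter, because $\beta(g,h)$ need not be $1$ for commuting $g,h$. But $\beta(g,h)^2=\mu([g,h])\cdot\beta(g,h)\beta(h,g)$, and the symmetric factor is exactly the failure of $g\mapsto\beta(g,g)$ to be multiplicative:
\[
\beta(gh,gh)=\beta(g,g)\,\beta(h,h)\,\beta(g,h)\,\beta(h,g).
\]
So put $f(g)=s(g)^2\beta(g,g)^{-1}$. Then
\[
f(gh)=\frac{s(g)^2s(h)^2\beta(g,h)^2}{\beta(g,g)\beta(h,h)\beta(g,h)\beta(h,g)}=f(g)f(h)\,\frac{\beta(g,h)}{\beta(h,g)}=f(g)f(h)\,\mu([g,h]). \qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class2}]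
If $f,f'$ satisfy \eqref{eq:defect} with $\mu,\mu'$, then $f/f'$ satisfies it with $\mu/\mu'$. So $H$ is a subgroup of $\widehat G$. The character $\mu$ is determined by $f$, since \eqref{eq:defect} fixes its values on commutators and these generate $G'$. Thus $f\mapsto\mu$ is a homomorphism $H\to B$. It is surjective by Lemma~\ref{lem:mu}, and its kernel is $\operatorname{Hom}(G,\mathbb{C}^*)=\operatorname{Hom}(G/G',\mathbb{C}^*)$, of order $|G/G'|$. Hence $|H|=|G/G'|\,|G'|=|G|$, and $|G|$ divides $|\widehat G|$ by Lagrange's theorem.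
\end{proof}

For $G=Q_8$ the subgroup $H$ consists of the eight semicharacters with $f(-1)=1$, which are half of $\widehat{Q_8}$; here $f(i),f(j),f(k)$ are arbitrary signs, and $\mu(-1)=f(i)f(j)f(k)$.

\begin{thebibliography}{1}

\bibitem{Alon}
Gil Alon, \emph{Semicharacters of Groups}, arXiv:1112.6125 (2011).

\end{thebibliography}
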